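# Abelian hierarchies, $L^2$-independence and the Geometric Hanna Neumann inequality

## 1. The theorem and its vocabulary

**Theorem 1.** Let $G$ be a group that admits a finite abelian hierarchy. Suppose that $G$ is torsion-free and hyperbolic relative to virtually abelian subgroups. Then $G$ is $L^2$-Hall and satisfies the Geometric Hanna Neumann Conjecture.

The statement is posed as a problem in Sam P. Fisher and Ismael Morales, "The Hanna Neumann Conjecture for graphs of free groups with cyclic edge groups", arXiv:2311.12910 (2023). It bounds the total size of all the intersections $U\cap tVt^{-1}$ of two finitely generated subgroups by the product of the sizes of $U$ and $V$, where size is measured by the Euler characteristic. It also says that finitely generated subgroups are, up to finite index in the ambient group, as independent homologically as free factors are. We now unpack each word. Throughout, "f.g." means finitely generated, "f.i." means finite index, and $X^g=gXg^{-1}$.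

**Definition (abelian hierarchy).** $\mathcal C_0$ consists of the trivial group. $\mathcal C_{n+1}$ is the class of groups $G$ such that either $G$ has a f.i. subgroup in $\mathcal C_n$, or $G$ is an HNN extension $H*_A$ or an amalgam $H*_AK$ with $H$ (resp. $H$ and $K$) in $\mathcal C_n$ and $A$ f.g. free abelian. $G$ admits a finite abelian hierarchy if $G\in\mathcal C_n$ for some $n$.

For example, $\mathbb Z=1*_1\in\mathcal C_1$, $F_2=\mathbb Z*\mathbb Z\in \mathcal C_2$, and $\mathbb Z^2=\mathbb Z*_{\mathbb Z}\in\mathcal C_2$. The Klein bottle group is also an HNN extension of $\mathbb Z$ over $\mathbb Z$. The genus-two surface group $F_2*_{\mathbb Z}F_2$ lies in $\mathcal C_3$, and so does $F_2\times\mathbb Z=\langle a,z\rangle*_{\langle z\rangle}\langle b,z\rangle$, an amalgam of two copies of $\mathbb Z^2$. All groups in $\mathcal C_n$ are f.g., by induction on $n$.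

**Definition (relative hyperbolicity).** Let $G$ be generated by a finite set $S$ and let $\mathcal P=\{P_1,\dots,P_k\}$ be a finite collection of subgroups, the peripherals. The coned-off Cayley graph is obtained from the Cayley graph by adding, for each coset $gP_i$, a new vertex joined to all elements of $gP_i$. $G$ is hyperbolic relative to $\mathcal P$ if this graph is hyperbolic and fine: each edge lies in only finitely many circuits of each given length. A subgroup is *parabolic* if it lies in a conjugate of some $P_i$. An infinite-order element is *loxodromic* if it lies in no conjugate of a $P_i$. A subgroup $Q$ is *relatively quasiconvex* (rel. qc) if there is $\kappa$ such that every vertex of every geodesic between points of $Q$ in the Cayley graph of $G$ with respect to $S\cup\bigcup P_i$ is within $S$-distance $\kappa$ of $Q$. It is *fully* rel. qc if, moreover, $Q\cap P_i^g$ is finite or of finite index in $P_i^g$ for all $i,g$.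

A hyperbolic group is hyperbolic relative to the empty collection. Any f.g. group is hyperbolic relative to itself. $\mathbb Z^2*\mathbb Z$ is hyperbolic relative to $\mathbb Z^2$. So surface groups of genus two, $\mathbb Z^k$, the Klein bottle group and $\mathbb Z^2*\mathbb Z$ all satisfy the hypotheses of Theorem 1. We discard trivial peripherals. As $G$ is f.g., peripherals are f.g.

**Definition (Linnell ring).** Let $\mathcal U(G)$ be the ring of operators affiliated to the group von Neumann algebra $\mathcal N(G)$. The Linnell ring $\mathcal D_{\mathbb Q[G]}$ is the division closure of $\mathbb Q[G]$ in $\mathcal U(G)$: the smallest subring containing $\mathbb Q[G]$ that contains the inverse of each of its elements that is invertible in $\mathcal U(G)$.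

We shall use these textbook facts. $\mathcal U(G)$ is the Ore localization of $\mathcal N(G)$ at its non-zero-divisors, and it is von Neumann regular: each $x$ has a $y$ with $xyx=x$. For $C\le G$ there are compatible inclusions $\mathcal N(C)\subset\mathcal N(G)$ and $\mathcal U(C)\subset\mathcal U(G)$. An element of $\mathcal N(G)$ is determined by a vector in $\ell^2(G)$; elements of $\mathcal N(C)$ give vectors supported on $C$, and right multiplication by $g\in G$ translates supports by $g$. For $G=1$ the Linnell ring is $\mathbb Q$. For $G=\langle t\rangle\cong\mathbb Z$, $\mathcal U(G)$ is the ring of measurable functions on the circle modulo null sets, and the Linnell ring is the field $\mathbb Q(t)$.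

**Definition ($L^2$-independence, $L^2$-Hall; Antolín–Jaikin-Zapirain).** A subgroup $H\le G$ is $L^2$-independent in $G$ if the corestriction $H_1(H;\mathcal D_{\mathbb Q[G]})\to H_1(G;\mathcal D_{\mathbb Q[G]})$ is injective. $G$ is $L^2$-Hall if every f.g. $H\le G$ lies in a f.i. $K\le G$ such that $H$ is $L^2$-independent in $K$.

**Definition (Geometric Hanna Neumann Conjecture, GHNC).** A group $H$ is of finite type if it is of type $\mathrm{FP}$ over $\mathbb Q$, i.e. $\mathbb Q$ has a finite resolution by f.g. projective $\mathbb Q[H]$-modules. Then $\chi(H)=\sum_i(-1)^i\dim_{\mathbb Q}H_i(H;\mathbb Q)$ and $\overline\chi(H)=\max\{-\chi(H),0\}$. $G$ satisfies the GHNC if every f.g. subgroup of $G$ is of finite type and, for all f.g. $U,V\le G$ and a complete set $T$ of representatives of the double cosets $UgV$,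
$$\sum_{t\in T}\overline\chi(U\cap V^t)\le\overline\chi(U)\,\overline\chi(V).\qquad(1)$$
Replacing $t$ by $utv$ conjugates $U\cap V^t$ by $u$, so each term depends only on the double coset.

For a free group of rank $r\ge1$, $\overline\chi=r-1$. For $\mathbb Z^k$ with $k\ge1$, and for the trivial group, $\overline\chi=0$. For the genus-two surface group, $\overline\chi=2$.

## 2. Finite-index subgroups, free groups, and $F_2\times\mathbb Z$

Let $G$ be torsion-free of finite type with $\overline\chi$ multiplicative in finite index: $\overline\chi(U')=[U:U']\,\overline\chi(U)$ for $U'\le U$ of finite index. Take $V$ of finite index. The double coset $UtV$ consists of $[U:U\cap V^t]$ left cosets of $V$, so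
$$\sum_t\overline\chi(U\cap V^t)=\sum_t[U:U\cap V^t]\,\overline\chi(U)=[G:V]\,\overline\chi(U),\qquad \overline\chi(U)\,\overline\chi(V)=[G:V]\,\overline\chi(U)\,\overline\chi(G).$$
So (1) says $\overline\chi(U)\le\overline\chi(U)\,\overline\chi(G)$. It is an equality when $\overline\chi(G)=1$, for instance for $G=F_2$. When $\overline\chi(G)=0$ it says that every f.g. $U$ has $\overline\chi(U)=0$.

The last remark shows that relative hyperbolicity cannot be dropped. Let $G=F_2\times\mathbb Z$, which is torsion-free with a finite abelian hierarchy. Here $\overline\chi(G)=0$, but $\overline\chi(F_2)=1$, so (1) fails for $U=G$, $V=F_2$. The $L^2$-Hall property fails too. Let $K$ be a f.i. subgroup containing $F_2$; then $K=F_2\times\langle z^m\rangle$. By Linnell's theorem (F11 below), $D=\mathcal D_{\mathbb Q[K]}$ is a division ring. Since $z^m-1$ is invertible in $D$, $H_*(\langle z^m\rangle;D)=0$, hence $H_1(K;D)=0$ by the Lyndon–Hochschild–Serre spectral sequence. But the resolution $0\to\mathbb Q[F_2]^2\to\mathbb Q[F_2]\to\mathbb Q\to0$ computes $H_1(F_2;D)$ as the kernel of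
$$D^2\to D,\qquad(d_1,d_2)\mapsto d_1(a-1)+d_2(b-1),$$
which has dimension $1$. So $F_2$ is $L^2$-independent in no f.i. $K$.

The same computation for a free group $F_r$ with $r\ge1$ gives $\dim H_1(F_r;D)=r-1=\overline\chi(F_r)$. So a subgroup $X$ of index $d\ge2$ in $F_2$ is not $L^2$-independent in $F_2$, as $d>1$. But it is $L^2$-independent in the f.i. subgroup $K=X$. In general, if $H$ is a f.g. subgroup of a f.g. free group, Marshall Hall's theorem gives a f.i. $K=H*F'$, and then $H_1(H;D)\to H_1(K;D)$ is injective: this will be visible from rule (H3) of Section 6. So free groups of finite rank are $L^2$-Hall.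

Finally, let $G=\langle a,b\rangle*\langle c\rangle$ with $\langle a,b\rangle\cong\mathbb Z^2$, and $U=V=\langle a,c\rangle\cong F_2$, so the right side of (1) is $1$. The double coset of $t=1$ already contributes $1$. For $t=b$, take $w\in U$. If $w$ is a power of $a$, then $bwb^{-1}=w$. Otherwise the normal form of $bwb^{-1}$ begins with a syllable $ba^i\notin\langle a\rangle$, so $bwb^{-1}\notin U$. Hence $U\cap V^b=\langle a\rangle$ contributes $0$, as the theorem demands.

## 3. Published theorems used as inputs

A subset of a group is called closed if it is closed in the profinite topology. A group is *slender* if all its subgroups are f.g., and *LERF* if its f.g. subgroups are closed. A right-angled Artin group (RAAG) is given by finitely many generators and the relations that certain pairs of them commute. Special cube complexes enter only through (F1)–(F3).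

* (F0) The standard facts on finite index: a f.i. subgroup $G'$ of a relatively hyperbolic group $G$ is hyperbolic relative to its intersections with conjugates of peripherals (up to conjugacy in $G'$); a subgroup of $G'$ is rel. qc in $G'$ iff it is so in $G$; f.i. subgroups of rel. qc subgroups are rel. qc.
* (F1) Wise, *The structure of groups with a quasiconvex hierarchy* (Ann. Math. Studies 209, Ch. 18): a torsion-free group with a finite abelian hierarchy that is hyperbolic relative to virtually abelian subgroups has a f.i. subgroup that is $\pi_1$ of a compact special cube complex.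
* (F2) Haglund–Wise (GAFA 2008): $\pi_1$ of a compact special cube complex $X$ embeds in a f.g. RAAG; if $Y\to X$ is a local isometry with $Y$ compact, then $\pi_1Y$ is a virtual retract of $\pi_1X$, hence closed.
* (F3) Sageev–Wise, *Cores for quasiconvex actions* (Proc. AMS 2015): if $X$ is a compact nonpositively curved cube complex and $\pi_1X$ is hyperbolic relative to virtually abelian subgroups, every fully rel. qc subgroup is $\pi_1$ of a compact $Y$ with a local isometry $Y\to X$.
* (F4) Manning–Martínez-Pedroza (Pacific J. Math. 2010): if peripherals are slender and LERF, every rel. qc subgroup is an intersection of fully rel. qc subgroups.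
* (F5) Hruska (AGT 2010): a rel. qc subgroup is hyperbolic relative to finitely many representatives of its intersections with conjugates of peripherals; parabolic subgroups and loxodromic cyclic subgroups are rel. qc; intersections of two rel. qc subgroups are rel. qc; rel. qc subgroups are f.g. if peripherals are slender.
* (F6) Bigdely–Wise (Michigan Math. J. 2013): (i) if a f.g. relatively hyperbolic group splits as a finite graph of groups with f.g. vertex groups and f.g. rel. qc edge groups, the vertex groups are rel. qc; (ii) if a f.g. group is hyperbolic relative to Noetherian subgroups and has a small hierarchy (iterated amalgams and HNN extensions over f.g. groups without rank-2 free subgroups, ending in groups without rank-2 free subgroups), all its f.g. subgroups are rel. qc.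
* (F7) Minasyan–Mineh, *Quasiconvexity of virtual joins and separability of products in relatively hyperbolic groups* (AGT): if a f.g. relatively hyperbolic group has f.g. abelian peripherals and its f.g. rel. qc subgroups are closed, then products of finitely many f.g. rel. qc subgroups are closed.
* (F8) Martínez-Pedroza, *Combination of quasiconvex subgroups of relatively hyperbolic groups* (GGD 2009): for $Q$ rel. qc and $P$ maximal parabolic there is a constant $C_0$ such that if $Q\cap P\le R\le P$ and $|g|\ge C_0$ for all $g\in R\setminus Q$, then the map from $Q*_{Q\cap R}R$ to the group is injective.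
* (F9) Osin (Memoirs AMS 2006; *Elementary subgroups…*, IJAC 2006): distinct conjugates of peripherals have finite intersection and peripherals are almost malnormal; an infinite-order non-parabolic $g$ lies in a unique maximal virtually cyclic subgroup $E(g)$, which contains the centralizer of $g$, and $E(g)$ may be added to the peripheral structure.
* (F10) Duchamp–Krob (1992): RAAGs are bi-orderable and residually torsion-free nilpotent.
* (F11) Linnell (Forum Math. 1993, Thm 1.5): if $\Omega$ is torsion-free and has a free normal subgroup with elementary amenable quotient, then $\mathbb C\Omega$ is contained in a division subring of $\mathcal U(\Omega)$.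
* (F12) Brown, *Cohomology of Groups*, VIII and IX.6: a torsion-free group with a f.i. subgroup of type $FP$ is of type $FP$; for torsion-free $X$ of type $FP$ and $X'\le X$ of finite index, $\chi(X')=[X:X']\chi(X)$.

## 4. A finite-index subgroup with six properties

All trees are acted on without inversions. A f.g. group acting on a tree has a nonempty invariant subtree with finite quotient: take the union of all translates of the segments $[x,s_ix]$, where $x$ is a vertex and the $s_i$ are generators.

**(T)** If a f.g. group acts cocompactly on a tree with f.g. edge stabilizers, then its vertex stabilizers are f.g.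

*Proof.* The group is $\pi_1$ of a finite graph of groups with f.g. edge groups. Each vertex group $G_v$ is the directed union of its f.g. subgroups $G_v^\lambda$ containing the incident edge groups. Keep the edge groups and replace $G_v$ by $G_v^\lambda$. The new fundamental group injects into the old one, because being reduced is a condition about membership in edge groups only, so a reduced word stays reduced. The whole group is the directed union of these subgroups; being f.g., it equals one of them. An element of $G_v$ in that subgroup is given by a reduced word, still reduced in the whole group, hence of length $0$. So the subgroup meets $G_v$ in $G_v^\lambda$, and $G_v=G_v^\lambda$. $\square$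

To get rid of the "virtually" in the hierarchy we introduce a cleaner class. Let $\mathcal A_0=\{1\}$, and let $\mathcal A_{m+1}$ be the class of fundamental groups of finite connected graphs of groups with vertex groups in $\mathcal A_m$ and f.g. free abelian edge groups. Put $\mathcal A=\bigcup_m\mathcal A_m$. A one-vertex graph shows $\mathcal A_m\subset\mathcal A_{m+1}$. For instance $F_r\in\mathcal A_1$ and $\mathbb Z^2\in\mathcal A_2$. Groups in $\mathcal A$ are f.g. and have finite classifying spaces, built as graphs of spaces. Each $\mathcal A_m$ is closed under f.g. subgroups. Indeed, a f.g. subgroup acts cocompactly on a subtree of the Bass–Serre tree; its edge stabilizers are f.g. free abelian; its vertex stabilizers are f.g. by (T), hence in $\mathcal A_{m-1}$ by induction.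

**Proposition 2.** Let $G$ be as in Theorem 1. Then $G$ has a normal f.i. subgroup $N$ with:

* (A1) $N$ is torsion-free, abelian subgroups of $N$ are f.g., and maximal abelian subgroups of $N$ are malnormal.
* (A2) $N\in\mathcal A$.
* (A3) If $X,Y\le N$ are f.g., then $XY$ is closed in $N$.
* (A4) If $X\le N$ is f.g., $M\ne1$ is maximal abelian in $N$, $M\cap X=1$ and $1\ne a\in M$, then for some $k\ge1$ the map $X*\langle a^k\rangle\to N$ is injective.
* (A5) The intersection of two f.g. subgroups of $N$ is f.g.
* (A6) $N$ is residually torsion-free nilpotent.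

*Proof.* **Step 1: rel. qc subgroups are closed.** This step supplies all the separability. Let $G$ be any group as in Theorem 1, and let $N_0\le G$ be the f.i. subgroup of (F1). Its peripherals are f.g. virtually abelian, so slender and LERF. By (F4) each rel. qc subgroup of $N_0$ is an intersection of fully rel. qc ones, and these are closed by (F3) and (F2). So rel. qc subgroups of $N_0$ are closed. If $Q\le G$ is rel. qc, then $Q\cap N_0$ is rel. qc, hence closed in $N_0$ and so in $G$, since $N_0$ has finite index. $Q$ is a finite union of cosets of $Q\cap N_0$, so it is closed in $G$.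

**Step 2: $G$ has a f.i. subgroup $G_0$ all of whose f.i. subgroups lie in $\mathcal A$.** This step straightens the hierarchy. Induct on $n$ with $G\in\mathcal C_n$; $n=0$ is trivial. If $G$ is virtually in $\mathcal C_{n-1}$, apply induction to the f.i. subgroup. Otherwise $G=A*_CB$ or $A*_C$ with $A,B\in\mathcal C_{n-1}$ and $C$ f.g. free abelian.

First, $C$ is rel. qc. If $C$ contains some $1\ne c\in P^h$ with $P$ peripheral, then every $g$ centralizing $c$ satisfies $c\in P^h\cap P^{gh}$, an infinite group, so $g\in P^h$ by almost malnormality. Hence $C\le P^h$ is parabolic. If $C\ne1$ contains a non-parabolic $c$, then $C\le E(c)$, and $C$ is loxodromic cyclic. So $C$ is trivial, parabolic or loxodromic cyclic, and (F5) applies.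

By (F6)(i), $A$ (and $B$) are rel. qc, hence by (F5) hyperbolic relative to virtually abelian subgroups. By induction we get f.i. subgroups $A_0\le A$ (and $B_0\le B$) as claimed. $A_0$ is rel. qc in $G$, so closed by Step 1. Choose a f.i. $K\ge A_0$ avoiding representatives of the finitely many nontrivial cosets of $A_0$ in $A$. As $K\cap A$ is a union of cosets of $A_0$, we get $K\cap A=A_0$. Do the same for $B$. Intersecting normal cores gives a normal f.i. $G_0$ with $G_0\cap A\le A_0$ and $G_0\cap B\le B_0$.

Let $N'\le G_0$ have finite index. For $g\in G$, $N'\cap A^g=(N'^{g^{-1}}\cap A)^g$ with $N'^{g^{-1}}\le G_0$. So the vertex stabilizers of $N'$ in the Bass–Serre tree are conjugate to f.i. subgroups of $A_0$ or $B_0$ and lie in $\mathcal A$. Edge stabilizers are f.g. free abelian and the quotient is finite. Hence $N'\in\mathcal A$.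

**Step 3: definition of $N$, and (A1), (A2), (A6).** Let $N$ be the normal core of $G_0\cap N_0$ in $G$. Then (A2) holds by Step 2. As $N\le N_0$ embeds in a RAAG, (A6) holds and $N$ is bi-orderable by (F10). In a bi-ordered group $x<y$ implies $x^n<y^n$ for $n\geq 1$, so roots are unique. If $[x^p,y^q]=1$ with $p,q\ne0$, then $(x^pyx^{-p})^q=y^q$ gives $x^pyx^{-p}=y$, and then $(yxy^{-1})^p=x^p$ gives $[x,y]=1$. So virtually abelian subgroups of $N$ are abelian. Thus $N$ is hyperbolic relative to f.g. free abelian groups $P_1,\dots,P_k\ne1$. By (F9) and torsion-freeness these are malnormal and distinct conjugates intersect trivially.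

Let $M\ne1$ be maximal abelian in $N$ and $1\ne m\in M$. If $m\in P_i^h$, then $M\le C(m)\le P_i^h$, so $M=P_i^h$. Otherwise $M\le E(m)\cong\mathbb Z$, so $M=E(m)$, and $N$ is also hyperbolic relative to $\{P_i\}\cup\{M\}$. In all cases $M$ is f.g., malnormal, and maximal parabolic for a peripheral structure $\mathcal P_M\supseteq\{P_i\}$ of f.g. free abelian groups. Every abelian subgroup lies in a maximal one, hence is f.g. This is (A1).

**Step 4: (A3), (A4), (A5).** By (A2), $N$ has a small hierarchy, so by (F6)(ii) all f.g. subgroups of $N$ are rel. qc, with respect to $\{P_i\}$ and to every $\mathcal P_M$. By Step 1 they are closed. Now (A3) follows from (F7), and (A5) from (F5). For (A4) apply (F8) to $(N,\mathcal P_M)$ with $Q=X$, $P=M$, $R=\langle a^k\rangle$. Only finitely many powers of $a$ have length $<C_0$, so for large $k$ all nontrivial powers of $a^k$ have length $\ge C_0$; also $Q\cap R=1$. $\square$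

From now on we use only that $G$ is torsion-free, $N\lhd G$ has finite index, and (A1)–(A6).

*Consequences for $G$.* A f.g. $X\le G$ meets $N$ in a f.i. subgroup, which is f.g. So a product $XY$ of two f.g. subgroups of $G$ is a finite union of translates $u(X\cap N)(Y\cap N)v$, hence closed. The intersection $X\cap Y$ contains the f.g. group $(X\cap N)\cap(Y\cap N)$ with finite index, so it is f.g. As $X\cap N\in\mathcal A$ has a finite classifying space, $X$ is of type $FP$ by (F12). If $B\le N$ is f.g., products of two f.g. subgroups of $B$ are closed in $B$, since a subset of $B$ that is closed in $N$ is closed in $B$.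

**Lemma 3.** Let $B$ be a group in which products of two f.g. subgroups are closed, and $X,Y\le B$ f.g.
(i) If $X\cap gY=\emptyset$, there is a f.i. $K\ge X$ with $K\cap gY=\emptyset$.
(ii) If $Y_0\le Y$ has finite index and $X\cap Y\le Y_0$, there is a f.i. $K\ge X$ with $K\cap Y\le Y_0$.
In both cases every f.i. $K'$ with $X\le K'\le K$ also works.

*Proof.* (i) $X\cap gY=\emptyset$ means $g\notin XY$. As $XY$ is closed, $gM_0\cap XY=\emptyset$ for some normal f.i. $M_0$. Put $K=XM_0$. If $xm=gy$ with $x\in X$, $m\in M_0$, $y\in Y$, then $g=xmy^{-1}=xy^{-1}(ymy^{-1})\in XYM_0$, a contradiction. (ii) $Y\setminus Y_0$ is a finite union of cosets $g_iY_0$, each disjoint from $X$. Apply (i) to each with $Y_0$ in place of $Y$ and intersect. The last sentence is clear. $\square$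

## 5. Division rings, and groups enlarged by commuting letters

This section puts $\mathbb QG$ inside a division ring, so that dimensions can be counted. We do so also for certain extensions of $G$, needed in Section 12.

**Lemma 4.** $N$ has a free subgroup $R$, normal in $G$, with $G/R$ elementary amenable.

*Proof.* First claim: for $C\in\mathcal A_m$ there is a finite set $\mathcal E$ of f.g. free abelian subgroups of $C$ such that every $R\le C$ with $R\cap A^g=1$ for all $A\in\mathcal E$, $g\in C$ is free. For $m=0$ take $\mathcal E=\emptyset$. For $m+1$ let $\mathcal E$ be the edge groups together with the sets $\mathcal E_v$ for the vertex groups $C_v$. Let $R$ be as described. On the Bass–Serre tree its edge stabilizers $R\cap A^g$ are trivial. Its vertex stabilizers are $R\cap C_v^g=(R^{g^{-1}}\cap C_v)^g$; for $A\in\mathcal E_v$ and $h\in C_v$ we have $R^{g^{-1}}\cap A^h=(R\cap A^{gh})^{g^{-1}}=1$, so they are free by induction. Acting on a tree with trivial edge stabilizers and free vertex stabilizers, $R$ is free.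

Take $\mathcal E$ for $C=N$. Let $\tau_c$ be the preimage in $N$ of the torsion subgroup of the nilpotent group $N/\gamma_c(N)$. It is characteristic in $N$. Every torsion-free nilpotent quotient of $N$ factors through some $N/\tau_c$, so $\bigcap_c\tau_c=1$ by (A6). For $A\in\mathcal E$ the groups $\tau_c\cap A$ form a descending chain with trivial intersection, and each $A/(\tau_c\cap A)$ is torsion-free since $N/\tau_c$ is. So at each proper inclusion the rank drops, and $\tau_c\cap A=1$ for large $c$. Choose $c$ large for all $A\in\mathcal E$ and put $R=\tau_c$. As $R$ is normal, $R\cap A^g=1$ for all $g$, so $R$ is free. $G/R$ is nilpotent-by-finite, hence elementary amenable. $\square$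

**Definition (enlarged groups).** Let $N_1\lhd G$ have finite index, $\Gamma=G/N_1$, $k\ge0$. Let $\Lambda_k=(\mathbb Z^\Gamma)^k$, written multiplicatively with basis $w^{(i)}_\gamma$ $(1\le i\le k,\ \gamma\in\Gamma)$. Put $\Omega_k=\Lambda_k\rtimes G$ with $g\,w^{(i)}_\gamma g^{-1}=w^{(i)}_{\bar g\gamma}$.

So $\Omega_0=G$, $\Omega_k\le\Omega_{k+1}$, and $N_1$ commutes with $\Lambda_k$. For example, if $[G:N_1]=2$, then $\Lambda_1=\mathbb Z^2$, and elements of $G$ outside $N_1$ swap the two letters $w_1,w_\gamma$.

$\Omega_k$ is torsion-free. The group $R\cap N_1$ is free. It is normal in $\Omega_k$, being normal in $G$ and commuting with $\Lambda_k$. The quotient is $\Lambda_k\rtimes(G/(R\cap N_1))$. Here $R/(R\cap N_1)$ is finite and $G/R$ is elementary amenable, so the quotient is elementary amenable. Hence (F11) applies to every $\Omega_k$.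

**Lemma 5.** Let $\Omega=\Omega_k$ and $C\le\Omega$. Write $\mathcal D_C=\mathcal D_{\mathbb Q[C]}$.
(i) $\mathcal D_\Omega$ and $\mathcal D_C$ are division rings, and $\mathcal D_C$ is the division closure of $\mathbb QC$ in $\mathcal D_\Omega$.
(ii) For representatives $g$ of $C\backslash\Omega$, the sum $\sum_g\mathcal D_Cg\subset\mathcal D_\Omega$ is direct; likewise $\sum_gg\mathcal D_C$ over $\Omega/C$.
(iii) If $C\le K\le\Omega$ and $[K:C]<\infty$, then $\mathcal D_K=\bigoplus_{g\in C\backslash K}\mathcal D_Cg$.
(iv) $g\mathcal D_Cg^{-1}=\mathcal D_{gCg^{-1}}$ for $g\in\Omega$; an element of $\Omega$ commuting with $C$ commutes with $\mathcal D_C$.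

*Proof.* (i) A division subring of $\mathcal U(\Omega)$ is division closed, so by (F11) $\mathcal D_\Omega$ is contained in a division ring inside $\mathcal U(\Omega)$. A nonzero element of $\mathcal D_\Omega$ is thus invertible in $\mathcal U(\Omega)$, hence in $\mathcal D_\Omega$. Next, $\mathcal U(C)$ is division closed in $\mathcal U(\Omega)$. Indeed, let $x\in\mathcal U(C)$ be invertible in $\mathcal U(\Omega)$. Then $x$ is a non-zero-divisor. Choose $y\in\mathcal U(C)$ with $xyx=x$. From $x(yx-1)=0$ and $(xy-1)x=0$ we get $yx=xy=1$. So the division closures of $\mathbb QC$ in $\mathcal U(C)$, $\mathcal U(\Omega)$ and $\mathcal D_\Omega$ coincide. This ring is division closed in a division ring, hence a division ring.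

(ii) Let $\sum x_ig_i=0$ be a finite relation with $x_i\in\mathcal D_C\subset\mathcal U(C)$. By the Ore property write $x_i=s^{-1}y_i$ with a common denominator, $s,y_i\in\mathcal N(C)$. Then $\sum y_ig_i=0$ in $\mathcal N(\Omega)$. The corresponding vectors of $\ell^2(\Omega)$ have disjoint supports in the $Cg_i$, so all $y_i=0$. The other side is symmetric.

(iv) Conjugation by $g$ is an automorphism of $\mathcal D_\Omega$ carrying $\mathbb QC$ to $\mathbb Q[gCg^{-1}]$; use (i). The centralizer of an element in a division ring is division closed, so if it contains $\mathbb QC$ it contains $\mathcal D_C$.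

(iii) Suppose first $C\lhd K$. Then $S=\bigoplus_{g\in C\backslash K}\mathcal D_Cg$ is a ring by (iv), contained in $\mathcal D_K$, so a domain, and it is a finite-dimensional left $\mathcal D_C$-space. Right multiplication by a nonzero element of $S$ is injective and left $\mathcal D_C$-linear, hence surjective. So $S$ is a division ring containing $\mathbb QK$, thus $S=\mathcal D_K$. In general let $C_0$ be the normal core of $C$ in $K$. Then
$$\mathcal D_K=\bigoplus_{g\in C_0\backslash K}\mathcal D_{C_0}g=\bigoplus_{h\in C\backslash K}\Big(\bigoplus_{c\in C_0\backslash C}\mathcal D_{C_0}c\Big)h=\bigoplus_{h\in C\backslash K}\mathcal D_Ch.\qquad\square$$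

## 6. First homology over these division rings

Fix $\Omega=\Omega_k$ and a free resolution $F\to\mathbb Q$ of left $\mathbb Q\Omega$-modules. For $X\le\Omega$ and a right $\mathbb QX$-module $M$, $H_i(X;M)=H_i(M\otimes_{\mathbb QX}F)$. We use four kinds of chain maps.

* Corestriction ($X\le Y$, $M$ a right $\mathbb QY$-module) and change of coefficients: $m\otimes f\mapsto m\otimes f$.
* Shapiro: if $X\le Y$ and $M=\bigoplus_{y\in X\backslash Y}M_0y$ with $M_0$ a $\mathbb QX$-submodule, i.e. $M=M_0\otimes_{\mathbb QX}\mathbb QY$, then $M_0\otimes_{\mathbb QX}F\to M\otimes_{\mathbb QY}F$, $m\otimes f\mapsto m\otimes f$, is an isomorphism.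
* Mackey: if $X,V\le Y$ and $M$ is as in Shapiro, then $M|_V=\bigoplus_{t\in X\backslash Y/V}\bigl(\bigoplus_{y\in X\backslash XtV}M_0y\bigr)$. The group $V$ permutes the cosets in $X\backslash XtV$ transitively, and the stabilizer of $Xt$ is $V\cap X^{t^{-1}}$. So the inner sum is $M_0t\otimes_{\mathbb Q[V\cap X^{t^{-1}}]}\mathbb QV$, and $H_i(V;M)=\bigoplus_tH_i(V\cap X^{t^{-1}};M_0t)$, again via $m\otimes f\mapsto m\otimes f$.
* Conjugation: for $g\in\Omega$ and a right $\mathbb Q[X^g]$-submodule $M\subset\mathcal D_\Omega$, $Mg\otimes_{\mathbb QX}F\to M\otimes_{\mathbb Q[X^g]}F$, $mg\otimes f\mapsto m\otimes gf$, is an isomorphism.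

The first three are all induced by $m\otimes f\mapsto m\otimes f$, and conjugation by a given $g$ commutes with corestrictions and with inclusions of coefficients. So every compatibility below holds on the chain level. All maps are linear over whatever division ring acts on the left.

If $X\le K\le K'\le\Omega$, then $\mathcal D_{K'}$ is free as a right $\mathcal D_K$-module, so $H_i(X;\mathcal D_{K'})=\mathcal D_{K'}\otimes_{\mathcal D_K}H_i(X;\mathcal D_K)$. Hence $X$ is $L^2$-independent in $K$ iff $H_1(X;D)\to H_1(K;D)$ is injective for one, equivalently every, $D$ of the form $\mathcal D_{K'}$ with $K\le K'\le\Omega_k$ (for some $k,N_1$). In the rules below $D$ denotes such a ring.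

**(H1)** If $X\le K'\le K$ and $X$ is $L^2$-independent in $K$, then it is so in $K'$: the map for $K$ factors through the map for $K'$. $L^2$-independence is invariant under conjugation.

**(H2)** Let $X\le K$, let $K_0\le K$ have finite index, $K=K_0X$ and $X'=X\cap K_0$. Then $X$ is $L^2$-independent in $K$ iff $X'$ is in $K_0$. Indeed $X'\backslash X\to K_0\backslash K$ is bijective, so by Lemma 5(iii) $\mathcal D_K=\bigoplus_{x\in X'\backslash X}\mathcal D_{K_0}x=\bigoplus_{y\in K_0\backslash K}\mathcal D_{K_0}y$. The Shapiro isomorphisms for $X'\le X$ and $K_0\le K$ identify $H_1(X';\mathcal D_{K_0})\to H_1(K_0;\mathcal D_{K_0})$ with $H_1(X;\mathcal D_K)\to H_1(K;\mathcal D_K)$.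

**(H3)** Let $I_X\subset\mathbb QX$ be the augmentation ideal. For $1\ne X\le K$ we have $H_0(X;D)=0$, since $x-1$ is invertible in $D$ for $1\ne x\in X$. Tensoring $0\to I_X\to\mathbb QX\to\mathbb Q\to0$ gives the exact sequence $0\to H_1(X;D)\to D\otimes_{\mathbb QX}I_X\to D\to0$. Consequently, for all $X\le K$: $X$ is $L^2$-independent in $K$ iff $D\otimes_{\mathbb QX}I_X\to D\otimes_{\mathbb QK}I_K$ is injective. For $X=1$ both sides hold. For $X\neq 1$, an element of the kernel maps to $0$ in $D$, so it comes from $H_1(X;D)$ and lies in the kernel of the corestriction; the converse is clear.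

Since $I_{X*Y}=\mathbb Q[X*Y]\otimes_{\mathbb QX}I_X\oplus\mathbb Q[X*Y]\otimes_{\mathbb QY}I_Y$, a free factor is $L^2$-independent. This is the argument promised for free groups in Section 2.

**(H4)** If $A\ne1$ is f.g. free abelian, $H_i(A;D)=0$ for all $i$. For an infinite cyclic direct factor $\langle a\rangle$ this holds since $a-1$ is invertible; then use the Lyndon–Hochschild–Serre spectral sequence. So by (H3) $D\otimes_{\mathbb QA}I_A\cong D$ via $d\otimes y\mapsto dy$, and it is generated by $1\otimes(a-1)$ for any $1\ne a\in A$.

**Lemma 6.** For f.g. $X\le N$, $H_i(X;D)=0$ for $i\ge2$. For every f.g. $X\le G$, $\overline\chi(X)=\dim_{\mathcal D_X}H_1(X;\mathcal D_X)$, and for $X\ne1$ this equals $-\chi(X)$. Moreover $\overline\chi(X')=[X:X']\,\overline\chi(X)$ for $X'\le X$ of finite index.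

*Proof.* Let $X\le N$ be f.g., $X\in\mathcal A_m$. Edge groups have $H_i(\,\cdot\,;D)=0$ for $i\ge1$, by (H4) or trivially. In the Mayer–Vietoris sequence, $H_i(X;D)$ sits between $\bigoplus_vH_i(X_v;D)$ and $\bigoplus_eH_{i-1}(X_e;D)$, so induction on $m$ gives vanishing for $i\ge2$. Both $\chi(X)$ and $\sum(-1)^i\dim_DH_i(X;D)$ are additive over graphs of groups ($\sum_v-\sum_e$). Both are $0$ on $\mathbb Z^k$, $k\ge1$, and $1$ on the trivial group. So they agree. For $X\ne1$, $H_0(X;D)=0$, so $-\chi(X)=\dim_D H_1(X;D)\ge0$. For $X=1$, $\overline\chi(X)=0=\dim H_1$.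

Now let $1\ne X\le G$ be f.g. and $X'=X\cap N$, nontrivial as $X$ is infinite. By Lemma 5(iii) and Shapiro, $H_1(X;\mathcal D_X)\cong H_1(X';\mathcal D_{X'})$ over $\mathcal D_{X'}$, and $\dim_{\mathcal D_{X'}}\mathcal D_X=[X:X']$. Hence
$$[X:X']\dim_{\mathcal D_X}H_1(X;\mathcal D_X)=-\chi(X')=-[X:X']\chi(X)$$
by (F12). So $-\chi(X)=\dim H_1\ge0$. The last claim follows from (F12), trivially for $X=1$. $\square$

## 7. Gluing over a tree, and where vertexwise independence falls short

We begin the proof that $G$ is $L^2$-Hall. Let $D=\mathcal D_N$. Call $B\le N$ *good* if every f.g. $X\le B$ lies in some f.i. $K\le B$ in which $X$ is $L^2$-independent. For instance, f.g. free groups and $\mathbb Z^k$ are good, by Section 2 and (H4). The subgroup $X=1$ never needs attention. The natural plan is to induct over the classes $\mathcal A_m$: let $B$ act on a tree, make each vertex group of $H$ independent in that of $K$, and glue.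

**Set-up.** Let $B\le N$ be f.g., acting on a tree $S$ with f.g. vertex stabilizers and f.g. free abelian edge stabilizers. Let $1\ne H\le B$ be f.g., and $S_H$ a nonempty $H$-invariant subtree with $H\backslash S_H$ finite. Each $H_v$ is f.g. by (T). Suppose that for each $v$ in a set of representatives of the $H$-orbits of a certain $H$-invariant set of vertices of $S_H$ we are given a f.i. $L_v\le B_v$ containing $H_v$. Then there is a f.i. $K$ with $H\le K\le B$ such that

(a) $H\backslash S_H\to K\backslash S$ is injective on vertices and edges;

(b) $K_v=K\cap B_v\le L_v$ for the given representatives.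

For (a), consider the finitely many pairs of distinct orbit representatives $s$, $s'=gs$ that are $B$-equivalent. Then $H\cap gB_s=\emptyset$, and Lemma 3(i) lets us arrange $K\cap gB_s=\emptyset$, i.e. $s,s'$ are not $K$-equivalent. For (b), $H\cap B_v=H_v\le L_v$, so Lemma 3(ii) applies. Intersect the finitely many f.i. subgroups obtained.

Let $S''\supseteq S_H$ be the connected component, containing $S_H$, of $KS_H$ (the preimage in $S$ of the image of $H\backslash S_H$ in $K\backslash S$). Let $H''=\{k\in K:kS''=S''\}\ge H$. If $s'=ks$ with $k\in K$ and $s,s'\in S''$, then $kS''$ and $S''$ are components sharing $s'$, so $k\in H''$. Hence the $H''$-stabilizers of vertices $v$ and edges $e$ of $S''$ are $K_v$ and $K_e$, and $H''\backslash S''\to K\backslash S$ is injective. Every $s\in S''$ is $ks_1$ with $k\in K$, $s_1\in S_H$, so $k\in H''$. With (a), $H\backslash S_H\to H''\backslash S''$ is bijective.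

**Comparing two trees.** The aim is to measure the failure of independence of $H$ in $H''$ by local terms. Induce the chain complex of $S_H$ from $H$ to $H''$ and map it to that of $S''$ by $k\otimes s\mapsto ks$:
$$\begin{array}{ccccccccc}0\to&\bigoplus_e\mathbb Q[H''/H_e]&\to&\bigoplus_v\mathbb Q[H''/H_v]&\to&\mathbb Q[H''/H]&\to0\\ &\downarrow&&\downarrow&&\downarrow\\ 0\to&\bigoplus_e\mathbb Q[H''/K_e]&\to&\bigoplus_v\mathbb Q[H''/K_v]&\to&\mathbb Q&\to0\end{array}$$
The sums are over representatives of $H\backslash S_H$, and the vertical maps are surjective. By the snake lemma the kernels form an exact sequence $0\to J_E\to J_V\to J\to0$, with $J_E=\bigoplus_eJ_e$, $J_V=\bigoplus_vJ_v$ and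
$$J_s=\mathbb QH''\otimes_{\mathbb QK_s}\ker(\mathbb Q[K_s/H_s]\to\mathbb Q),\qquad\ker(\mathbb Q[K_s/H_s]\to\mathbb Q)=I_{K_s}/\mathbb QK_sI_{H_s}.$$
Below, Tor and unlabelled tensor products with $J$'s are over $\mathbb QH''$.

(c) If $H_v$ is $L^2$-independent in $K_v$, then $\mathrm{Tor}_1(D,J_v)=0$. Indeed, $H_2(K_v;D)\to\mathrm{Tor}_1(D,J_v)\to H_1(H_v;D)\to H_1(K_v;D)$ is exact and $H_2(K_v;D)=0$ by Lemma 6, as $K_v$ is f.g.

(d) If all $\mathrm{Tor}_1(D,J_v)=0$ and $D\otimes J_E\to D\otimes J_V$ is injective, then $H$ is $L^2$-independent in $H''$. Indeed $\mathrm{Tor}_1(D,J_V)\to\mathrm{Tor}_1(D,J)\to D\otimes J_E\to D\otimes J_V$ gives $\mathrm{Tor}_1(D,J)=0$. Then $H_1(H;D)=\mathrm{Tor}_1(D,\mathbb Q[H''/H])\to\mathrm{Tor}_1(D,\mathbb Q)=H_1(H'';D)$ is injective.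

**Where the plan stops.** Inductively we can make each $H_v$ independent in $K_v$, so (c) costs nothing. The second hypothesis of (d) is the trouble. If $K_e\ne1$, the exact sequence $H_1(K_e;D)\to D\otimes J_e\to H_0(H_e;D)\to H_0(K_e;D)$, with both ends $0$ by (H4), gives
$$D\otimes J_e\cong H_0(H_e;D).\qquad(2)$$
This is $0$ when $H_e\ne1$, but it is a copy of $D$ when $H_e=1$, and these copies must inject into $D\otimes J_V$. Independence of $H_v$ in $K_v$ says nothing about that. Here is an example at one vertex $x$: let $K_x=F(a,b)$, $H_x=\langle b\rangle$, and let two edges at $x$ have $H_{e_1}=H_{e_2}=1$, $K_{e_1}=\langle a\rangle$, $K_{e_2}=\langle ab\rangle$. Then $H_x$ is a free factor of $K_x$, so it is independent. But in $D\otimes J_x$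
$$1\otimes(ab-1)=1\otimes(a-1)+a\otimes(b-1)=1\otimes(a-1),$$
since $b-1\in I_{H_x}$. Seen from $x$, the two copies of $D$ collide.

In this example the cure is to shrink $K_x$ to the index-two subgroup $L_x$ of words with even exponent sum in $a$. It has free basis $b,\ a^2,\ aba^{-1}$, and since $(ab)^2=(aba^{-1})a^2b$, also the free basis $b,\ a^2,\ (ab)^2$. In $L_x=\langle b\rangle*\langle a^2\rangle*\langle(ab)^2\rangle$ the two edge groups contribute independent elements $a^2-1$, $(ab)^2-1$ modulo $I_{\langle b\rangle}$. This suggests the general device: enlarge $H_x$ by powers of elements $a_i$ of the offending edge groups to a *free product* $P_x=H_x*\langle a_1\rangle*\cdots*\langle a_p\rangle$, and ask for independence of $P_x$ rather than of $H_x$. If two edges at $x$ have $a_1,a_2$ in the same abelian group, no powers generate a free group of rank two, so such edges must first be merged by changing the tree. Section 8 produces the free product, and Section 9 changes the tree.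

## 8. Free products with powers taken from several abelian subgroups

We record a consequence of malnormality, to be used repeatedly: *two maximal abelian subgroups of $N$ with nontrivial intersection coincide.* If $1\ne c\in M\cap M'$ and $m'\in M'$, then $c=m'cm'^{-1}\in M\cap M^{m'}$, so $m'\in M$. Thus $M'\le M$, and equality holds by maximality.

**Lemma 7.** Let $X\le N$ be f.g., and let $M_1,\dots,M_p\ne1$ be maximal abelian in $N$, pairwise not conjugate by elements of $X$ (in particular distinct), with $M_i\cap X=1$ and $1\ne a_i\in M_i$. There are $k_i\ge1$ such that $\langle X,a_1^{k_1},\dots,a_p^{k_p}\rangle$ is the free product $X*\langle a_1^{k_1}\rangle*\cdots*\langle a_p^{k_p}\rangle$.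

One might apply (A4) $p$ times. After adjoining a power of $a_1$, however, $M_2$ may meet the enlarged group: with $X=\langle b\rangle$, $a_1=a$, $a_2=ab$ in $F(a,b)$, the group $\langle b,a\rangle$ contains $ab$. But $\langle b,a^2\rangle$ contains no nontrivial power of $ab$. So the cure is to pass to a deeper power of $a_1$.

*Proof.* Induct on $p$; $p=0$ is trivial. By (A4) there is $\alpha=a_1^k$ with $Q:=\langle X,\alpha\rangle=X*\langle\alpha\rangle$. Put $Q_r=\langle X,\alpha^r\rangle=X*\langle\alpha^r\rangle$. It suffices to find $r\ge1$ such that $M_i\cap Q_r=1$ for $i\ge2$ and $M_2,\dots,M_p$ are pairwise not $Q_r$-conjugate. The inductive hypothesis for $Q_r$ then finishes.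

**Step 1: a subtree that recognizes $Q_r$.** Let $\Theta$ be the Bass–Serre tree of $Q=X*\langle\alpha\rangle$, with an edge $\varepsilon=[x_0,y_0]$, $Q_{x_0}=X$, $Q_{y_0}=\langle\alpha\rangle$ and trivial edge stabilizers. The union $\Theta_r=Q_r\varepsilon$ is connected, since $Q_r$ is generated by $X$ (fixing $x_0$) and $\alpha^r$ (fixing $y_0$). So it is a $Q_r$-invariant subtree, and $h\varepsilon\subset\Theta_r$ iff $h\in Q_r$. The retraction $Q\to\langle\alpha\rangle$ killing $X$ sends $Q_r$ to $\langle\alpha^r\rangle$, so $Q_r\cap\langle\alpha\rangle=\langle\alpha^r\rangle$. The edges of $\Theta$ at $gy_0$ are the $g\alpha^s\varepsilon$. Hence: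

(∗) if $g\alpha^s\varepsilon$ and $g\alpha^{s'}\varepsilon$ both lie in $\Theta_r$, then $r\mid s-s'$.

So whenever a path not depending on $r$ passes through a vertex $gy_0$ along two distinct edges and lies in $\Theta_r$, the number $r$ is bounded.

**Step 2: $M_i\cap Q_r=1$ for $i\ge2$ and all large $r$.** Let $i\ge2$ and $Z=M_i\cap Q$; assume $Z\ne1$. A nontrivial elliptic element of $Q$ fixes exactly one vertex of $\Theta$.

Suppose no nontrivial element of $Z$ is elliptic. Since they commute, they have a common axis $\ell$. If $1\ne b\in Z\cap Q_r$, the axis of $b$ lies in the invariant subtree $\Theta_r$. As $\ell$ passes through some $gy_0$ along two distinct edges, (∗) bounds $r$.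

Otherwise $Z$, being abelian, fixes a vertex $u$, the unique fixed vertex of each $1\ne b\in Z$. If $1\ne b\in Z\cap Q_r$, then $b$ fixes the projection of $u$ to $\Theta_r$, so $u\in\Theta_r$. If $u=x_0$, then $Z\le X\cap M_i=1$, a contradiction. If $u=hy_0$ with $h\in X$, then $Z\le h\langle\alpha\rangle h^{-1}\le M_1^h$, so $M_i\cap M_1^h\ne1$ and $M_i=M_1^h$, contrary to hypothesis. Otherwise $[x_0,u]\subset\Theta_r$ starts with an edge to a neighbour $hy_0\ne u$ of $x_0$ ($h\in X$) and passes through $hy_0$ along two distinct edges, so (∗) bounds $r$.

So there is $r_0$ with $M_i\cap Q_r=1$ for all $i\ge2$, $r\ge r_0$.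

**Step 3: no new conjugacies.** Let $i\ne j$ in $\{2,\dots,p\}$ and $M_j=M_i^g$ with $g\in N$. By malnormality the elements conjugating $M_i$ to $M_j$ form $gM_i$. Two elements of $Q_{r_0}\cap gM_i$ differ by an element of $Q_{r_0}\cap M_i=1$, so this set has at most one element. If it is $\{q_0\}$, then $q_0\notin X$ by hypothesis, so $[x_0,q_0x_0]$ is nontrivial and passes through some $g'y_0$ along two distinct edges. If $q_0\in Q_r$, the segment lies in $\Theta_r$, and (∗) bounds $r$. Take $r$ a large multiple of $r_0$. Then $Q_r\le Q_{r_0}$, and both requirements hold. $\square$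

## 9. Every finitely generated subgroup of $N$ is good

**Proposition 8.** Every f.g. $B\le N$ is good.

*Proof.* Every f.g. $B\le N$ lies in some $\mathcal A_m$; induct on $m$. For $m=0$ there is nothing to show. Assume that f.g. subgroups of $N$ in $\mathcal A_m$ are good.

**Step 1: nontrivial edge stabilizers.** This step treats the case where merging of edges is needed. Claim: *if $B\le N$ is f.g. and acts cocompactly on a tree $T$ with vertex stabilizers in $\mathcal A_m$ and all edge stabilizers nontrivial f.g. free abelian, then $B$ is good.*

If $T$ is a point, this is the inductive hypothesis. Otherwise every vertex lies on an edge.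

*Step 1a: maximal abelian subgroups of $B$.* We need malnormality in $B$. Let $M\ne1$ be maximal abelian in $B$, and $\widetilde M\ge M$ maximal abelian in $N$. Then $\widetilde M\cap B=M$. If $M\cap M^b\ne1$ with $b\in B$, then $b\in\widetilde M\cap B=M$. So $M$ is malnormal in $B$, and as in Section 8 two maximal abelian subgroups of $B$ with nontrivial intersection coincide. For an edge $e$ of $T$ let $M(e)$ be the unique maximal abelian subgroup of $B$ containing $B_e$. Let $Y_M$ be the set of edges $e$ with $M(e)=M$, and $V_1$ the set of $M$ with $Y_M\ne\emptyset$.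

*Step 1b: $Y_M$ is the edge set of a subtree (also denoted $Y_M$).* This makes merging possible. Let $e,f\in Y_M$. Since $M$ is abelian and contains $B_e,B_f$, the subtrees $\mathrm{Fix}(B_e)$, $\mathrm{Fix}(B_f)$ are $M$-invariant. If they intersect, their union is a subtree containing the hull $[e,f]$. If not, $M$ fixes pointwise the bridge between them, and $[e,f]$ lies in the union of the two subtrees and the bridge. In all cases every edge $g$ of $[e,f]$ is fixed by $B_e$ or by $B_f$, so $B_g\cap M\ne1$ and $M(g)=M$.

*Step 1c: the merged tree $S$.* Its vertices are $V_0=V(T)$ and $V_1$; its edges are the pairs $(x,M)$ with $x$ a vertex of $Y_M$. It is connected, as both ends of an edge $e$ of $T$ are adjacent to $M(e)$. A circuit would have the form $x_1,M_1,x_2,M_2,\dots,x_n,M_n,x_1$ with $n\ge2$ and, cyclically, $x_i\ne x_{i+1}$, $M_i\ne M_{i+1}$. The nontrivial geodesics $[x_i,x_{i+1}]$ lie in $Y_{M_i}$, and $Y_{M_i},Y_{M_{i+1}}$ have no common edge. So their concatenation would be a nontrivial cyclically reduced closed path in $T$, which is impossible. Thus $S$ is a tree.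

$B$ acts by $g(x,M)=(gx,M^g)$, since $gY_M=Y_{M^g}$, and without inversions. The stabilizer of $M\in V_1$ is its normalizer in $B$, which is $M$, f.g. by (A1). The stabilizer of $x\in V_0$ is $B_x$. The stabilizer of $(x,M)$ is $B_x\cap M$, which is f.g. free abelian and nontrivial: it contains $B_e$ for an edge $e\in Y_M$ at $x$. So the set-up of Section 7 applies to $S$.

*Step 1d: choice of $P_x$, $L_x$ and $K$.* Here the free product lemma enters. Let $1\ne H\le B$ be f.g. and $S_H$ as in the set-up. Choose representatives $x$ of the $H$-orbits of $V_0$-vertices of $S_H$, and for each $x$ representatives of the $H_x$-orbits of edges of $S_H$ at $x$. Since each edge has exactly one end in $V_0$, these represent all edge orbits. For given $x$, let $e_i=(x,M_i)$, $1\le i\le p$, be those representatives with $H_{e_i}=1$, and let $\widetilde M_i\ge M_i$ be maximal abelian in $N$. Then $\widetilde M_i\cap H_x=M_i\cap H_x=H_{e_i}=1$. If $\widetilde M_i^h=\widetilde M_j$ with $h\in H_x$, intersecting with $B$ gives $M_i^h=M_j$, so $he_i=e_j$ and $i=j$. Choose $1\ne a_i\in B_{e_i}=B_x\cap M_i$. By Lemma 7, after replacing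 each $a_i$ by a power,
$$P_x=\langle H_x,a_1,\dots,a_p\rangle=H_x*\langle a_1\rangle*\cdots*\langle a_p\rangle\le B_x.$$
$B_x\in\mathcal A_m$ is good, so $P_x$ is $L^2$-independent in some f.i. $L_x\le B_x$ with $L_x\ge P_x\ge H_x$. Choose $K$ with (a), and (b) for the representatives $x$. Choose $l\ge1$ with $\alpha_i=a_i^l\in K$ for all $i$ and all $x$. Then $\alpha_i\in K_{e_i}\le K_x$. Put $P_x'=\langle H_x,\alpha_1,\dots,\alpha_p\rangle=H_x*\langle\alpha_1\rangle*\cdots*\langle\alpha_p\rangle\le K_x$.

(e) *$D\otimes I_{P_x'}\to D\otimes I_{K_x}$ is injective*, each tensor product being over the group ring of the group in question. We have $D\otimes I_{P_x}=D\otimes I_{H_x}\oplus\bigoplus_iD\otimes I_{\langle a_i\rangle}$, similarly for $P_x'$, and $D\otimes I_{\langle\alpha_i\rangle}\to D\otimes I_{\langle a_i\rangle}$ is an isomorphism by (H4). So $D\otimes I_{P_x'}\cong D\otimes I_{P_x}$. The latter injects into $D\otimes I_{L_x}$ by (H3). The composite factors through $D\otimes I_{K_x}$, as $P_x'\le K_x\le L_x$ by (b).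

*Step 1e: $H$ is $L^2$-independent in $H''$.* We verify the hypotheses of (d). By (e), $D\otimes I_{H_x}\to D\otimes I_{K_x}$ is injective, so $H_x$ is $L^2$-independent in $K_x$ by (H3). For a $V_1$-vertex $v$, $H_v$ is f.g. free abelian, so $H_1(H_v;D)=0$ and $H_v$ is $L^2$-independent in $K_v$. By (c) all $\mathrm{Tor}_1(D,J_v)=0$.

For every edge $e$, $K_e$ has finite index in $B_e\cong\mathbb Z^j$, $j\ge1$, so $K_e\ne1$ and (2) holds: $D\otimes J_e\cong H_0(H_e;D)$. This is $0$ if $H_e\ne1$. If $e=e_i$ at $x$, then by (H4) $D\otimes J_{e_i}=D\otimes_{\mathbb QK_{e_i}}I_{K_{e_i}}=D\cdot(1\otimes(\alpha_i-1))$. Since the $V_0$-end of $e_i$ is the chosen representative $x$ itself, the composite $D\otimes J_E\to D\otimes J_V\to\bigoplus_xD\otimes J_x$ (projection to the $V_0$-vertices) is, up to signs, the direct sum over $x$ of the maps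
$$\bigoplus_iD\,(1\otimes(\alpha_i-1))\to D\otimes_{\mathbb QK_x}\bigl(I_{K_x}/\mathbb QK_xI_{H_x}\bigr),\qquad1\otimes(\alpha_i-1)\mapsto1\otimes(\alpha_i-1).$$
The target is $D\otimes I_{K_x}$ modulo the image of $D\otimes I_{H_x}$. By (e) the elements $1\otimes(\alpha_i-1)$ are left independent in $D\otimes I_{K_x}$ modulo that image. So the composite is injective, hence so is $D\otimes J_E\to D\otimes J_V$, and (d) applies.

*Step 1f: from $H''$ to $K$.* All edge stabilizers $K_e$, $e\in E(S)$, are nontrivial f.g. free abelian, so their homology with coefficients in $D$ vanishes by (H4). Mayer–Vietoris gives $H_1(H'';D)=\bigoplus_{v\in H''\backslash S''}H_1(K_v;D)$ and $H_1(K;D)=\bigoplus_{v\in K\backslash S}H_1(K_v;D)$. The corestriction is the inclusion of a subsum, since $H''\backslash S''\to K\backslash S$ is injective. So $H$ is $L^2$-independent in $K$, which proves the claim of Step 1.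

**Step 2: the inductive step.** Trivial edge groups are now easy, since they give free products. Let $B\le N$ be f.g. with $B\in\mathcal A_{m+1}$, acting on the Bass–Serre tree $T$ of such a decomposition. Collapse every connected component of the union of the edges with nontrivial stabilizer. We get a tree $S$ with trivial edge stabilizers and finite quotient. A vertex stabilizer $B_u$ is the stabilizer of a component $T_u$, possibly one vertex, and it is f.g. by (T). An element of $B$ carrying a vertex or edge of $T_u$ into $T_u$ preserves $T_u$. So $B_u\backslash T_u$ embeds in $B\backslash T$ and is finite, and the $B_u$-stabilizers in $T_u$ are the $B$-stabilizers. By Step 1, $B_u$ is good.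

Let $1\ne H\le B$ be f.g., $S_H$ as in the set-up. For representatives $v$ of all vertex orbits let $L_v\le B_v$ be f.i. with $H_v\le L_v$ $L^2$-independent in $L_v$. Choose $K$ with (a), (b). Then $H_v\le K_v\le L_v$, so by (H1) and (c) $\mathrm{Tor}_1(D,J_v)=0$. Also $J_E=0$, since $H_e=K_e=1$. By (d), $H$ is $L^2$-independent in $H''$. As edge stabilizers are trivial and the graph of groups of $H''$ on $H''\backslash S''$ is the restriction of that of $K$ to a connected subgraph of $K\backslash S$, we have $K=H''*F'$. By (H3), $H''$ is $L^2$-independent in $K$. Hence so is $H$. $\square$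

**Corollary 9.** $G$ is $L^2$-Hall.

*Proof.* The point is to make a subgroup of $N$ compatible with a possibly larger $H$. Let $H\le G$ be f.g., $H'=H\cap N$, and let $K'\le N$ be f.i. with $H'\le K'$ and $H'$ $L^2$-independent in $K'$ (Proposition 8 with $B=N$). Put $K_0=\bigcap_{h\in H}hK'h^{-1}$. As $H'\le K'$ normalizes $K'$ and $[H:H']<\infty$, this is a finite intersection. So $K_0$ has finite index in $G$, lies in $N$, is normalized by $H$, and contains $H'$, which is normal in $H$. Then $H'\le H\cap K_0\le H\cap N=H'$. By (H1) $H'$ is $L^2$-independent in $K_0$, and by (H2) $H$ is $L^2$-independent in the f.i. subgroup $K_0H$. $\square$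

## 10. All the intersections inside one homology group

We turn to the GHNC. F.g. subgroups of $G$ are of finite type (Section 4). Fix f.g. $U,V\le G$; each $U\cap V^t$ is f.g.

**Reduction.** The purpose is to place $V$ inside a normal f.i. subgroup in which it is $L^2$-independent. Let $K_V\ge V$ be f.i. in $G$ with $V$ $L^2$-independent in $K_V$, and let $N_1$ be the normal core of $K_V\cap N$ in $G$. By (H1), $V$ is $L^2$-independent in $VN_1\le K_V$, so by (H2) $V'=V\cap N_1$ is $L^2$-independent in $N_1$.

Put $W_t=U\cap V^t$. The group $U\times V$ acts transitively on $UtV$ by $(u,v)x=uxv^{-1}$. The stabilizer of $t$ is $\{(u,t^{-1}ut):u\in W_t\}$, and it meets the normal subgroup $U\times V'$ in the copy of $W_t\cap N_1$. So $UtV$ is a union of $[V:V']/[W_t:W_t\cap N_1]$ double cosets $UxV'$. For $x=utv^{-1}$, $V'$ being normal in $V$, we get $U\cap V'^x=(U\cap V'^t)^u=(W_t\cap N_1)^u$. By multiplicativity (Lemma 6),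
$$\sum_{x\in U\backslash G/V'}\overline\chi(U\cap V'^x)=[V:V']\sum_{t\in U\backslash G/V}\overline\chi(U\cap V^t),\qquad\overline\chi(V')=[V:V']\,\overline\chi(V).$$
So (1) for $(U,V')$ implies (1) for $(U,V)$. From now on
$$V\le N_1\lhd G,\quad N_1\le N\text{ of finite index in }G,\quad V\ L^2\text{-independent in }N_1.\qquad(3)$$
As $N_1$ is normal, all $V^g$, $g\in G$, are $L^2$-independent in $N_1$. Put $\Gamma=G/N_1$ and $n=\overline\chi(V)$, and use $\Lambda_k,\Omega_k$ for this $N_1$. Let $\mathcal D_k:=\mathcal D_{\Omega_k}$ and $E_k:=\mathcal D_{\Lambda_k\times N_1}$. By Lemma 5(iii)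
$$\mathcal D_k=\bigoplus_{\gamma\in\Gamma}E_kg_\gamma,\qquad g_\gamma\in G\text{ representing }\gamma.\qquad(4)$$
Compute all homology with one free resolution over $\mathbb Q\Omega_{n+1}$.

The next lemma collects all terms of the left side of (1) in one vector space. It does not use (3). In it $X$ plays the role of $U$.

**Lemma 10.** Let $X,V\le G$ be f.g. and let $\Omega=\Lambda\rtimes G$ be one of the $\Omega_k$. Put $C=\mathcal D_{\Lambda\rtimes X}$ and $\mathcal D'=\bigoplus_{g\in X\backslash G}Cg\subset\mathcal D_\Omega$. Then
(i) $\mathcal D'$ is a right $\mathbb QG$-submodule, $\cong C\otimes_{\mathbb QX}\mathbb QG$; $H_1(G;\mathcal D')=H_1(X;C)$ has $C$-dimension $\overline\chi(X)$; $H_1(V;\mathcal D')=\bigoplus_{t\in X\backslash G/V}H_1(V\cap X^{t^{-1}};Ct)$, with summands of $C$-dimension $\overline\chi(X\cap V^t)$;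
(ii) $\iota:H_1(V;\mathcal D')\to H_1(V;\mathcal D_\Omega)$ is injective.

*Proof.* (i) The sum is direct by Lemma 5(ii), as representatives of $X\backslash G$ represent $(\Lambda\rtimes X)\backslash\Omega$. If $gh=xg'$ with $x\in X$, then $Cgh=Cxg'=Cg'$. The rest is Shapiro, Mackey, the conjugation isomorphism $H_1(V\cap X^{t^{-1}};Ct)\cong H_1(X\cap V^t;C)$, and Lemma 6 with extension of scalars to $C$.

(ii) The point is to separate the finitely many double cosets that occur by passing to a f.i. $L\ge X$. Let $\iota(x)=0$, where $x$ has nonzero components $x_i$ only at $t_1,\dots,t_s$ (distinct double cosets). Put $W_i=X\cap V^{t_i}$, a f.g. group. As $G$ is $L^2$-Hall, $W_i$ is $L^2$-independent in some f.i. $K_i\le G$ containing it, hence by (H1) in $V_i:=K_i\cap V^{t_i}$, a f.i. subgroup of $V^{t_i}$ containing $W_i$. Choose a f.i. $L\le G$ containing $X$ with: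

1. $t_j\notin Lt_iV$ for $i\ne j$. The set $Xt_iV=XV^{t_i}t_i$ is closed and misses $t_j$. Take $M_0$ normal f.i. with $t_jM_0\cap Xt_iV=\emptyset$. Then $L=XM_0$ works, since $XM_0t_iV=Xt_iVM_0$.
2. $L\cap V^{t_i}\le V_i$. Use Lemma 3(ii) with $B=G$, as $X\cap V^{t_i}=W_i\le V_i$.

Both persist for smaller f.i. $L\ge X$, so intersect. By Lemma 5(iii), $\mathcal D_\Omega=\bigoplus_{g\in L\backslash G}\mathcal D_{\Lambda\rtimes L}\,g$. By Mackey $H_1(V;\mathcal D_\Omega)=\bigoplus_{s\in L\backslash G/V}H_1(V\cap L^{s^{-1}};\mathcal D_{\Lambda\rtimes L}\,s)$, where by condition 1 the $t_i$ may be taken among the representatives $s$. So the components at different $t_i$ map into different summands, and each $x_i$ maps to $0$ under $H_1(V\cap X^{t_i^{-1}};Ct_i)\to H_1(V\cap L^{t_i^{-1}};\mathcal D_{\Lambda\rtimes L}\,t_i)$. After conjugation by $t_i$ this is the composite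
$$H_1(W_i;C)\to H_1(W_i;\mathcal D_{\Lambda\rtimes L})\to H_1(L\cap V^{t_i};\mathcal D_{\Lambda\rtimes L}).$$
The first map is injective (extension of division rings $C\subset\mathcal D_{\Lambda\rtimes L}$). The second is injective since $W_i$ is $L^2$-independent in $L\cap V^{t_i}\le V_i$ by condition 2 and (H1). So $x_i=0$. $\square$

## 11. What corestriction alone proves: the index in place of $\overline\chi(V)$

Take $k=0$ and $X=U$. By Lemma 10, $\dim_CH_1(V;\mathcal D')$ is the left side of (1), and $\dim_CH_1(G;\mathcal D')=\overline\chi(U)$. To prove (1) it is enough to inject $H_1(V;\mathcal D')$ into $n$ copies of $H_1(G;\mathcal D')$ by a $C$-linear map. The obvious map is corestriction, and by Lemma 10(ii) it is injective as soon as $H_1(V;\mathcal D_0)\to H_1(G;\mathcal D_0)$ is. But the latter compares spaces of dimension $n=\overline\chi(V)$ and $\overline\chi(G)$, so it cannot be injective when $n>\overline\chi(G)$; for example, when $V$ has index two in $G=F_2$. We know independence of $V$ only in $N_1$, not in $G$.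

Here is what (3) does give. Using (4), decompose $x=\sum_\gamma x_\gamma$ with $x_\gamma\in H_1(V;E_kg_\gamma)$; each $E_kg_\gamma$ is a right $\mathbb QN_1$-module, as $N_1$ is normal. *For every $\gamma$ and every $k$ the map*
$$H_1(V;E_kg_\gamma)\to H_1(G;\mathcal D_k),\qquad x_\gamma\mapsto b_\gamma=\mathrm{cor}(x_\gamma),\quad\text{is injective.}\qquad(5)$$
Indeed, it is the composite $H_1(V;E_kg_\gamma)\to H_1(N_1;E_kg_\gamma)\to H_1(G;\mathcal D_k)$. Via conjugation by $g_\gamma$, the first map is $H_1(V^{g_\gamma};E_k)\to H_1(N_1;E_k)$, which is injective as $V^{g_\gamma}$ is $L^2$-independent in $N_1$. The second is Shapiro's isomorphism, as $\mathcal D_k=\bigoplus_{h\in N_1\backslash G}(E_kg_\gamma)h$.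

So $x$ is determined by the whole tuple $(b_\gamma)_{\gamma\in\Gamma}$. For $k=0$, $\mathcal D'$ is compatible with (4): $C=\mathcal D_U=\bigoplus_u\mathcal D_{U\cap N_1}u$ over $u\in(U\cap N_1)\backslash U$, and $\mathcal D_{U\cap N_1}ug$ lies in a single $E_0g_\gamma$. Hence $x\mapsto(\mathrm{cor}(x_\gamma))_\gamma$ maps $H_1(V;\mathcal D')$ to $H_1(G;\mathcal D')^\Gamma$; it is linear over $\mathcal D_{U\cap N_1}$, and injective by Lemma 10(ii) and (5). Comparing dimensions over $\mathcal D_{U\cap N_1}$ and dividing by $[U:U\cap N_1]$,
$$\sum_t\overline\chi(U\cap V^t)\le|\Gamma|\,\overline\chi(U).$$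
The approach stops exactly here: it gives the index $|\Gamma|=[G:N_1]$ where we want $n=\overline\chi(V)$. Independence in $N_1$ forces $n\le\overline\chi(N_1)=|\Gamma|\,\overline\chi(G)$, so when $\overline\chi(G)=1$ this bound is never better than (1).

The loss comes from using $|\Gamma|$ coordinates to record one vector. The remedy is to record the tuple in the single element $\sum_\gamma w_\gamma b_\gamma$, where the $w_\gamma$ are new letters that are linearly independent over $\mathcal D_k$ on the left. The letters of $\Omega_{k+1}$ permit this: right multiplication by the *one* letter $w_1$ turns into left multiplication by $w_\gamma$ on the $\gamma$-component, because $g_\gamma w_1=w_\gamma g_\gamma$. So this record comes from a left-linear map. The price is that injectivity holds only on vectors whose coefficients do not involve the new letters. Still, each new family of letters lowers the dimension of the common kernel by at least one, and that dimension starts at $n$.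

## 12. Twisting corestriction by independent letters

**The maps $\varphi_i$.** For $i\le k$, right multiplication $\rho_i(x)=x\,w^{(i)}_1$ on $\mathcal D_k$ is left $\mathcal D_k$-linear. It is right $\mathbb QV$-linear, as $V\le N_1$ commutes with $\Lambda_k$. Let
$$\varphi_i:\ H_1(V;\mathcal D_k)\xrightarrow{(\rho_i)_*}H_1(V;\mathcal D_k)\xrightarrow{\mathrm{cor}}H_1(G;\mathcal D_k),$$
a left $\mathcal D_k$-linear map, compatible with increasing $k$ by extension of scalars.

**Lemma 11.** $\Phi=(\varphi_1,\dots,\varphi_n):H_1(V;\mathcal D_n)\to H_1(G;\mathcal D_n)^n$ is injective.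

*Proof.* **Step 1: reduction to one new letter.** Let $\mathcal K_k=\bigcap_{i\le k}\ker\varphi_i\subset H_1(V;\mathcal D_k)$. By Lemma 6, $\dim_{\mathcal D_0}\mathcal K_0=\dim H_1(V;\mathcal D_0)=n$. We claim that if $\mathcal K_k\ne0$, then $\dim_{\mathcal D_{k+1}}\mathcal K_{k+1}<\dim_{\mathcal D_k}\mathcal K_k$; this gives $\mathcal K_n=0$. As $\mathcal D_{k+1}$ is flat over $\mathcal D_k$, $\mathcal K_{k+1}=\ker\varphi_{k+1}\cap(\mathcal D_{k+1}\otimes_{\mathcal D_k}\mathcal K_k)$. So it suffices to show $\varphi_{k+1}(x)\ne0$ for every $0\ne x\in H_1(V;\mathcal D_k)$.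

**Step 2: the new letter records every component.** Write $x=\sum_\gamma x_\gamma$ with $x_\gamma\in H_1(V;E_kg_\gamma)$. For $y\in E_k$,
$$yg_\gamma w^{(k+1)}_1=y\,w^{(k+1)}_\gamma g_\gamma=w^{(k+1)}_\gamma yg_\gamma,$$
as $w^{(k+1)}_\gamma$ commutes with $\Lambda_k\times N_1$, hence with $E_k$ by Lemma 5(iv). So $\varphi_{k+1}(x)=\sum_\gamma w^{(k+1)}_\gamma b_\gamma$ with $b_\gamma=\mathrm{cor}(x_\gamma)\in H_1(G;\mathcal D_k)$, computed in $H_1(G;\mathcal D_{k+1})=\mathcal D_{k+1}\otimes_{\mathcal D_k}H_1(G;\mathcal D_k)$.

**Step 3: conclusion.** The $w^{(k+1)}_\gamma$ lie in distinct left cosets of $\Omega_k$ in $\Omega_{k+1}$. So by Lemma 5(ii), $\sum_\gamma w^{(k+1)}_\gamma d_\gamma=0$ with $d_\gamma\in\mathcal D_k$ forces all $d_\gamma=0$. Expanding the $b_\gamma$ in a $\mathcal D_k$-basis of $H_1(G;\mathcal D_k)$, $\varphi_{k+1}(x)=0$ forces all $b_\gamma=0$. By (5) all $x_\gamma=0$, so $x=0$. $\square$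

For $G=F_2$ and $V=N_1$ of index two, $\Phi$ is an injection from a space of dimension $n=2$ to $1\cdot n=2$ dimensions, hence an isomorphism. This fits the equality in (1) found in Section 2.

**Proof of (1).** It remains to restrict $\Phi$ to the coefficients that see $U$. Apply Lemma 10 with $X=U$, $\Omega=\Omega_n$, so $C=\mathcal D_{\Lambda_n\rtimes U}$. Each $\rho_i$ preserves $\mathcal D'$, because $Cg\,w^{(i)}_1=C\,w^{(i)}_{\bar g}g=Cg$, as $w^{(i)}_{\bar g}\in\Lambda_n$ is a unit of $C$. So there is a commutative square of left $C$-linear maps
$$\begin{array}{ccc}H_1(V;\mathcal D')&\longrightarrow&H_1(G;\mathcal D')^n\\ \downarrow{\scriptstyle\iota}&&\downarrow\\ H_1(V;\mathcal D_n)&\xrightarrow{\ \Phi\ }&H_1(G;\mathcal D_n)^n\end{array}$$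
in which both rows are $(\mathrm{cor}\circ(\rho_i)_*)_{i\le n}$. As $\iota$ and $\Phi$ are injective, so is the top map. Comparing $C$-dimensions by Lemma 10(i),
$$\sum_{t\in U\backslash G/V}\overline\chi(U\cap V^t)\le n\,\overline\chi(U)=\overline\chi(U)\,\overline\chi(V).$$
In particular the left side is finite; this did not have to be assumed. By the reduction in Section 10, (1) holds for all f.g. $U,V\le G$. Together with Corollary 9 this proves Theorem 1. $\blacksquare$
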